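\title{The non-commutative Tkachenko--Uspenskij conjecture holds exactly for $P$-spaces}

\begin{abstract}
We show that norm-continuous unitary representations determine the topology of the free balanced (SIN) topological group over a Tychonoff space $X$ if and only if $X$ is a $P$-space. Thus the non-commutative Tkachenko--Uspenskij conjecture is false, and it fails already for a convergent sequence. The obstruction is that iterated commutators contract geometrically near the identity of a unitary group, while in the free balanced group their powers stay large, as a counting quasimorphism on the free group of rank two shows. When $X$ is not a $P$-space, homomorphisms to Banach--Lie groups or to unit groups of Banach algebras do not determine the topology either.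
\end{abstract}

\section{Introduction}

Throughout, $X$ is a Tychonoff space: points are closed, and for every point $x$ and every closed set $C\not\ni x$ there is a continuous function $X\to[0,1]$ that vanishes at $x$ and equals $1$ on $C$. We write $F(X)$ for the abstract free group on the set $X$ and regard the points of $X$ as its free generators.

A topological group is \emph{balanced}, or a \emph{SIN group}, if it has a base of neighborhoods of the identity consisting of conjugation-invariant sets; equivalently, its left and right uniformities coincide. Abelian groups and discrete groups are balanced. The \emph{free balanced group} $F_{\mathrm{SIN}}(X)$ is $F(X)$ with the finest SIN group topology that makes the canonical map $X\to F(X)$ continuous. Every continuous map from $X$ to a SIN group $G$ extends uniquely to a continuous homomorphism $F_{\mathrm{SIN}}(X)\to G$. A family of continuous homomorphisms from a topological group $G$ \emph{determines the topology} of $G$ if the topology of $G$ is the initial topology for that family.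

A topology defined as the finest of its kind is hard to handle, and one would like to describe it by homomorphisms into familiar groups. In the abelian case this is possible. The Tkachenko--Uspenskij theorem states that continuous homomorphisms from the free abelian topological group $A(X)$ to the additive groups of Banach spaces determine the topology of $A(X)$; equivalently, $A(X)$ embeds canonically into the free locally convex space $L(X)$ as a closed topological subgroup. For a non-commutative counterpart one wants target groups that come from functional analysis and carry a metric invariant under both left and right translations. The unitary group $U(\mathcal H)_u$ of a Hilbert space $\mathcal H$, with the uniform operator (norm) topology, is of this kind: the metric $\|g-h\|$ is bi-invariant. The following conjecture is stated in \cite{Pestov}.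

\begin{quote}
\textbf{Non-commutative Tkachenko--Uspenskij Conjecture.} For every Tychonoff space $X$, continuous homomorphisms from $F_{\mathrm{SIN}}(X)$ to the groups $U(\mathcal H)_u$ determine the topology of $F_{\mathrm{SIN}}(X)$.
\end{quote}

The first tests support the conjecture. As we check in Section~\ref{sec:background}, these homomorphisms separate the points of $F(X)$, recover the topology of $X$, and detect every open normal subgroup, so the conjecture holds for discrete $X$. Nevertheless it is false. With the convention $[g,h]=ghg^{-1}h^{-1}$, define words in two letters $a,b$ by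
\[
v_0(a,b)=b,\qquad v_{j+1}(a,b)=[v_j(a,b),a].
\]

\begin{theorem}\label{thm:sequence}
Let $X=\{x_0,x_1,x_2,\dots\}$ be a nontrivial convergent sequence with its limit: the $x_n$ are distinct, $x_n$ is isolated for $n\ge1$, and $x_n\to x_0$. Put $u_n=x_0^{-1}x_n$ and
\[
w_n=v_n\bigl(u_n,\;x_0u_nx_0^{-1}\bigr)^{9n}.
\]
Then $\pi(w_n)\to1$ in norm for every continuous homomorphism $\pi\colon F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$, but $w_n\not\to e$ in $F_{\mathrm{SIN}}(X)$. Hence the conjecture is false.
\end{theorem}

Only one property of unitary groups is responsible for the failure. Let $\mathcal E$ be the class of topological groups $G$ that have a neighborhood $V$ of $e$ such that $v_j(a,b)\to e$ uniformly for $(a,b)\in V\times V$: for every neighborhood $U$ of $e$ there is $j_0$ with $v_j(a,b)\in U$ for all $j\ge j_0$ and all $a,b\in V$. We show in Section~\ref{sec:contraction} that $\mathcal E$ contains all groups $U(\mathcal H)_u$, the unit groups of all unital Banach algebras, and all Banach--Lie groups. A space is a \emph{$P$-space} if each of its $G_\delta$-sets (countable intersections of open sets) is open.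

\begin{theorem}\label{thm:classification}
For a Tychonoff space $X$ the following are equivalent:
\begin{itemize}
\item[(a)] $X$ is a $P$-space;
\item[(b)] $F_{\mathrm{SIN}}(X)$ has a base at $e$ consisting of open normal subgroups;
\item[(c)] continuous homomorphisms to groups $U(\mathcal H)_u$ determine the topology of $F_{\mathrm{SIN}}(X)$;
\item[(d)] continuous homomorphisms to groups of class $\mathcal E$ determine the topology of $F_{\mathrm{SIN}}(X)$.
\end{itemize}
In particular, if $X$ is not a $P$-space, then the topology of $F_{\mathrm{SIN}}(X)$ is not determined even by all continuous homomorphisms to Banach--Lie groups or to unit groups of Banach algebras.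
\end{theorem}

So the conjecture holds for $X$ exactly when it holds for the most elementary reason, an abundance of discrete quotients. Discrete spaces are $P$-spaces, and there are others: if $D$ is an uncountable set of isolated points and the neighborhoods of an added point $\infty$ are the sets containing $\infty$ with countable complement, then $D\cup\{\infty\}$ is Hausdorff with a base of clopen sets, hence Tychonoff, it is not discrete, and it is a $P$-space because a countable union of countable sets is countable. On the other hand, in a $P$-space the complement of a countable set is a $G_\delta$-set, so every countable set is closed. If $x_n\to x_0$ with $x_n\ne x_0$ for all $n\ge1$, the countable set $\{x_n:n\ge1\}$ is not closed. Thus the conjecture fails for every $X$ that contains a nontrivial convergent sequence, for instance for every non-discrete metrizable space.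

\section{The free balanced group and its unitary topology}\label{sec:background}

We do not require group topologies to be Hausdorff. Recall that a family $\mathcal B$ of subsets of a group containing $e$ is a base at $e$ of a SIN group topology if its members are conjugation-invariant, the intersection of any two members contains a member, and for each $B\in\mathcal B$ there is $B'\in\mathcal B$ with $B'B'^{-1}\subset B$. The supremum of a family of SIN group topologies is a SIN group topology, because finite intersections of invariant sets are invariant. Hence there is a finest SIN group topology on $F(X)$ making $X\to F(X)$ continuous; this is the topology $\tau$ of $F_{\mathrm{SIN}}(X)$. It is Hausdorff by Proposition~\ref{prop:first}, so it is also the finest among the Hausdorff topologies of this kind. The universal property follows in a line: if $\varphi\colon X\to G$ is continuous, $G$ is a SIN group and $\bar\varphi\colon F(X)\to G$ is the homomorphism extending $\varphi$, then the preimages of invariant neighborhoods of $e$ in $G$ form a base at $e$ of a SIN group topology that makes $X\to F(X)$ continuous, and this topology is contained in $\tau$.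

The initial topology for a family of homomorphisms $\rho\colon F(X)\to G_\rho$ is the coarsest topology making all of them continuous. It is a group topology, and the finite intersections of sets $\rho^{-1}(U)$, with $U$ a neighborhood of $e$ in $G_\rho$, form a base at $e$. Let $\tau_u$ and $\tau_{\mathcal E}$ be the initial topologies for the $\tau$-continuous homomorphisms to groups $U(\mathcal H)_u$ and to groups of class $\mathcal E$. Both are contained in $\tau$. Conditions (c) and (d) of Theorem~\ref{thm:classification} say that $\tau_u=\tau$ and $\tau_{\mathcal E}=\tau$, and two group topologies are equal if and only if they have the same neighborhoods of $e$.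

Multiplication by a unitary operator preserves the operator norm. For unitary $g,h$ this gives
\begin{equation}\label{eq:unitary}
\|gh-1\|\le\|g-1\|+\|h-1\|,\qquad \|ghg^{-1}-1\|=\|h-1\|=\|h^{-1}-1\|,
\end{equation}
where the inequality comes from $gh-1=g(h-1)+(g-1)$. Thus balls about $1$ are conjugation-invariant, $U(\mathcal H)_u$ is a SIN group, and continuous homomorphisms $F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$ are the same as norm-continuous maps $X\to U(\mathcal H)$.

For a group $\Gamma$, the left regular representation $\lambda$ on $\ell^2(\Gamma)$ is given on the standard orthonormal basis by $\lambda(g)\delta_h=\delta_{gh}$. For $g\ne e$,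
\begin{equation}\label{eq:regular}
\|\lambda(g)-1\|\ge\|\delta_g-\delta_e\|=\sqrt2 .
\end{equation}

\begin{lemma}\label{lem:opennormal}
Every open normal subgroup $K$ of $F_{\mathrm{SIN}}(X)$ is a $\tau_u$-neighborhood of $e$.
\end{lemma}

\begin{proof}
The quotient group $\Gamma=F_{\mathrm{SIN}}(X)/K$ is discrete, so its left regular representation $\lambda$ is norm-continuous, and so is the composition $\pi$ of $\lambda$ with the quotient map. By \eqref{eq:regular}, $K=\{w:\|\pi(w)-1\|<1\}$.
\end{proof}

If $X$ is discrete, the discrete topology on $F(X)$ is a SIN group topology making $X\to F(X)$ continuous, so $\tau$ is discrete, and the lemma with $K=\{e\}$ gives $\tau_u=\tau$. For general $X$ the two topologies still agree in the following respects. This proposition explains why one might expect the conjecture to hold; it is not used in the proofs of the theorems.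

\begin{proposition}\label{prop:first}
The topologies $\tau_u$ and $\tau$ are Hausdorff, and both induce the given topology on $X$.
\end{proposition}

\begin{proof}
Let $w\ne e$ be a word in the distinct letters $x_1,\dots,x_k\in X$, and let $\lambda$ be the left regular representation of the free group on these letters; then $\lambda(w)\ne1$ by \eqref{eq:regular}. By the spectral theorem, $\lambda(x_l)=\exp(\mathrm iA_l)$ for a bounded self-adjoint operator $A_l$. Choose continuous $f_l\colon X\to[0,1]$ with $f_l(x_l)=1$ and $f_l(x_{l'})=0$ for $l'\ne l$. The map $x\mapsto\exp(\mathrm if_1(x)A_1)\cdots\exp(\mathrm if_k(x)A_k)$ is norm-continuous and sends $x_l$ to $\lambda(x_l)$, so it extends to a continuous homomorphism $\pi$ with $\pi(w)=\lambda(w)\ne1$. Hence $\tau_u$ is Hausdorff, and so is the finer topology $\tau$.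

On $X$, the topology induced by $\tau_u$ is contained in that induced by $\tau$, which is contained in the given one. Conversely, let $f\colon X\to[0,1]$ be continuous. The map $x\mapsto\exp(\mathrm if(x))\in U(\mathbb C)$ extends to a continuous homomorphism, so it is continuous for $\tau_u|_X$; then so is $f$, as $t\mapsto\exp(\mathrm it)$ is a homeomorphism of $[0,1]$ onto its image. The topology of a Tychonoff space is the initial topology for such $f$.
\end{proof}

\section{The idea, on a single commutator}\label{sec:idea}

Let $z\ne s$ be two points of $X$, thought of as close, and put $u=z^{-1}s$. The subgroup $F=F(\{z,s\})$ of $F(X)$ is free on $\{z,u\}$, since $s=zu$. For $w\in F$ let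
\[
\ell(w)=\min\{p\ge0:\ w \text{ is a product of } p \text{ conjugates in } F \text{ of } u^{\pm1}\},
\]
with $\ell(w)=\infty$ if there is no such $p$. Let $\sigma\colon F\to\mathbb Z$ be the exponent sum of $u$, the homomorphism with $\sigma(u)=1$ and $\sigma(z)=0$. A product of $p$ conjugates of $u^{\pm1}$ has $|\sigma|\le p$ and $\sigma\equiv p \pmod 2$; for instance, $\ell(u^m)=|m|$.

Take $X$ as in Theorem~\ref{thm:sequence}, $z=x_0$ and $s=x_n$. We compare two ways of measuring a word $w\in F$. A continuous homomorphism $\pi$ to $U(\mathcal H)_u$ assigns to $w$ the number $\|\pi(w)-1\|$. With $\varepsilon_n=\|\pi(u)-1\|$, which tends to $0$ as $n\to\infty$, the relations \eqref{eq:unitary} give $\|\pi(w)-1\|\le\varepsilon_n\,\ell(w)$ whenever $\ell(w)<\infty$. On the other side, Section~\ref{sec:seminorm} constructs an invariant seminorm $N$ on $F(X)$, independent of $n$, such that $\{N<1\}$ is a neighborhood of $e$ in $F_{\mathrm{SIN}}(X)$ and $N(w)=\ell(w)/n$ \emph{exactly} for $w\in F$. The conjecture would require unitary representations to see the size $\ell(w)/n$. We look for words on which the bound $\varepsilon_n\ell(w)$ is far from sharp for every $\pi$.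

Commutators are such words. For unitary $v,a$ we have $[v,a]-1=(va-av)v^{-1}a^{-1}$ and $va-av=(v-1)(a-1)-(a-1)(v-1)$, so
\begin{equation}\label{eq:commutator}
\|[v,a]-1\|=\|va-av\|\le2\,\|v-1\|\,\|a-1\| .
\end{equation}
To use this we need two small elements that do not commute, and the two points $z,s$ supply them: $a=u$ and its conjugate $b=zuz^{-1}$. Their commutator is
\[
v_1=[b,a]=z\,u\,z^{-1}\,u\,z\,u^{-1}\,z^{-1}\,u^{-1}.
\]
This word is reduced, so $v_1\ne e$ and $\ell(v_1)\geq 1$. Since $\sigma(v_1)=0$, the number $\ell(v_1)$ is even if finite, and $v_1=(bub^{-1})u^{-1}$ shows that $\ell(v_1)=2$. So $N(v_1)=2/n$ is twice $N(u)$, whereas $\|\pi(v_1)-1\|\le2\varepsilon_n^2$ is smaller than $\|\pi(u)-1\|$ by the factor $2\varepsilon_n$. The free balanced group treats a commutator as a first-order quantity, a unitary group as a second-order one.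

Two difficulties separate this observation from a counterexample. First, $v_1$ still tends to $e$ in $F_{\mathrm{SIN}}(X)$ as $n\to\infty$: in a SIN group, a product of two conjugates of small elements is small. To leave the neighborhood $\{N<1\}$ we pass to a power $v_1^m$ with $m$ of order $n$, and we must know that $\ell(v_1^m)$ grows linearly in $m$. No homomorphism to $\mathbb R$ can show this, since $v_1$ is a commutator. Second, the unitary bound for the power is $2m\varepsilon_n^2$, and nothing ties $\varepsilon_n$ to $1/n$: any sequence of unitaries converging to $1$ in norm occurs as $\pi(u_n)$ for some $\pi$. The remedy is to iterate the commutator. Once $\varepsilon_n\le\frac14$, each further commutator with $a$ halves the distance to $1$, whatever $\pi$ is, and the factor $2^{-j}$ beats the exponent $m$. This puts a further demand on the lower bound for $\ell(v_j^m)$: it must be linear in $m$ with a constant that does not depend on $j$. The next three sections supply the contraction, the seminorm, and the lower bound $\ell(v_j^m)\ge m/9$.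

\section{Iterated commutators near the identity}\label{sec:contraction}

\begin{lemma}\label{lem:unitary}
If $a,b\in U(\mathcal H)$ and $\|a-1\|,\|b-1\|\le\frac14$, then $\|v_j(a,b)^m-1\|\le m\,2^{-j}/4$ for all $j\ge0$ and $m\ge1$. In particular, $U(\mathcal H)_u\in\mathcal E$.
\end{lemma}

\begin{proof}
By \eqref{eq:commutator}, $\|v_{j+1}(a,b)-1\|\le\frac12\|v_j(a,b)-1\|$, and $\|v_0(a,b)-1\|\le\frac14$. This is the case $m=1$, which gives the uniform convergence in the definition of $\mathcal E$ with $V$ the ball of radius $\frac14$ about $1$. The inequality in \eqref{eq:unitary} gives $\|g^m-1\|\le m\|g-1\|$ for unitary $g$.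
\end{proof}

The contraction is not special to Hilbert space: it holds wherever the commutator is a twice differentiable map near the identity. Unital Banach algebras are normalized by $\|1\|=1$, and their unit groups (groups of invertible elements) carry the norm topology. A Banach--Lie group is a group that is a manifold modeled on a Banach space, with smooth multiplication and inversion.

\begin{lemma}\label{lem:classE}
Unit groups of unital Banach algebras and Banach--Lie groups belong to $\mathcal E$. The class $\mathcal E$ is closed under finite products.
\end{lemma}

\begin{proof}
In a unital Banach algebra let $\|a-1\|,\|v-1\|\le\frac18$. The Neumann series gives $\|a^{-1}\|,\|v^{-1}\|\le(1-\frac18)^{-1}=\frac87$, and the two identities preceding \eqref{eq:commutator} give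
\[
\|[v,a]-1\|\le2\,\|v-1\|\,\|a-1\|\,\|v^{-1}\|\,\|a^{-1}\|\le\tfrac{16}{49}\,\|v-1\|\le\tfrac12\,\|v-1\| .
\]
In particular $[v,a]$ is again within $\frac18$ of $1$, so by induction $\|v_j(a,b)-1\|\le2^{-j}/8$ whenever $\|a-1\|,\|b-1\|\le\frac18$.

In a Banach--Lie group, use a chart sending $e$ to $0$ to identify a neighborhood of $e$ with a neighborhood of $0$ in a Banach space, and let $B_r$ be the open ball of radius $r$ about $0$. The commutator is a smooth map $C(v,a)$ defined near $(0,0)$, with $C(v,0)=0$ and $C(0,a)=0$ because $[v,e]=[e,a]=e$. Differentiating the first identity in $v$ gives $D_1C(v,0)=0$. The second derivative $D_2D_1C$ is continuous, hence bounded by some $K>0$ on $B_r\times B_r$ for small $r$, and the mean value inequality gives $\|D_1C(v,a)\|\le K\|a\|$ there. Using $C(0,a)=0$, we get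
\[
\|C(v,a)\|=\Bigl\|\int_0^1D_1C(tv,a)\,v\,dt\Bigr\|\le K\|v\|\,\|a\|\qquad(v,a\in B_r).
\]
Shrink $r$ so that $r\le1/(2K)$. Then $\|C(v,a)\|\le\frac12\|v\|$ on $B_r\times B_r$, so by induction $v_j(a,b)\in B_{r2^{-j}}$ for all $a,b\in B_r$. These balls form a base at $e$.

Finally, let $G_1,G_2\in\mathcal E$ with neighborhoods $V_1,V_2$. The words $v_j$ are evaluated coordinatewise in $G_1\times G_2$. Given a basic neighborhood $U_1\times U_2$ of $e$, the larger of the two indices $j_0$ for $U_1$ and $U_2$ serves for $V=V_1\times V_2$.
\end{proof}

Abelian groups lie in $\mathcal E$ because $v_1(a,b)=e$, and discrete groups do with $V=\{e\}$. So condition (d) allows, among others, the targets of the Tkachenko--Uspenskij theorem. Groups in $\mathcal E$ are not assumed to be balanced.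

\section{An invariant seminorm}\label{sec:seminorm}

To prove that a sequence does not converge to $e$ in $F_{\mathrm{SIN}}(X)$ we need an explicit neighborhood of $e$. Any SIN group topology that makes $X\to F(X)$ continuous supplies such neighborhoods. In such a topology $x^{-1}y$ is small when $x$ and $y$ are close, and so are its conjugates; we therefore measure a word by the cheapest way to write it as a product of such conjugates, the price of $x^{-1}y$ being set by a continuous function.

Let $f\colon X\to[0,1]$ be continuous. For $w\in F(X)$ put
\[
N_f(w)=\inf\sum_{i=1}^k|f(x_i)-f(y_i)|\in[0,\infty],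
\]
where the infimum is over all representations
\begin{equation}\label{eq:representation}
w=\prod_{i=1}^kg_i\,x_i^{-1}y_i\,g_i^{-1},\qquad k\ge0,\quad x_i,y_i\in X,\quad g_i\in F(X).
\end{equation}
The empty product is $e$, and $\inf\emptyset=\infty$. We call the sum the \emph{cost} of the representation.

\begin{lemma}\label{lem:neighborhood}
The set $\{w:N_f(w)<1\}$ is a neighborhood of $e$ in $F_{\mathrm{SIN}}(X)$.
\end{lemma}

\begin{proof}
We have $N_f(e)=0$. Concatenating representations gives $N_f(ww')\le N_f(w)+N_f(w')$. Replacing each $g_i$ by $gg_i$ turns a representation of $w$ into one of $gwg^{-1}$ of the same cost, so $N_f$ is conjugation-invariant. Reversing the order of the factors and using $(gx^{-1}yg^{-1})^{-1}=gy^{-1}xg^{-1}$ gives $N_f(w^{-1})=N_f(w)$. Hence the sets $B_r=\{N_f<r\}$, $r>0$, are invariant, nested, and satisfy $B_{r/2}B_{r/2}^{-1}\subset B_r$, so they form a base at $e$ of a SIN group topology $\tau_f$. Since $N_f(x^{-1}y)\le|f(x)-f(y)|$ and $f$ is continuous, $y\in xB_r$ for all $y$ near $x$; that is, $X\to(F(X),\tau_f)$ is continuous. Therefore $\tau_f\subset\tau$.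
\end{proof}

Upper bounds for $N_f$ come from exhibiting a representation; lower bounds must handle all representations. The difficulty is that a representation of a word in $z$ and $s$ may use any letters of $X$. For example, $z^{-1}s=(z^{-1}y)(y^{-1}s)$, and if $f(z)<f(y)<f(s)$ each factor costs less than $z^{-1}s$. To remove the foreign letters, cut $X$ at a level $t$ of $f$ and send the lower part to $z$ and the upper part to $s$. In the example, the first factor becomes $z^{-1}s$ and the second becomes trivial when $t<f(y)$, and the reverse happens when $t\ge f(y)$. In general a factor survives only for $t$ in an interval whose length is its cost, and an average over $t$ finds a good level.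

\begin{lemma}\label{lem:cutting}
Let $z,s\in X$ satisfy $f(z)=0$ and $\delta=f(s)>0$, and let $u$, $F$, $\ell$ be as in Section~\ref{sec:idea}. Then $N_f(w)=\delta\,\ell(w)$ for every $w\in F$.
\end{lemma}

\begin{proof}
Since $u=z^{-1}s$ and $u^{-1}=s^{-1}z$, a product of $p$ conjugates of $u^{\pm1}$ is a representation \eqref{eq:representation} of cost $p\delta$. Hence $N_f(w)\le\delta\,\ell(w)$.

Conversely, fix a representation \eqref{eq:representation} of $w$. For $t\in[0,\delta)$ let $R_t\colon F(X)\to F$ be the homomorphism with $R_t(x)=z$ if $f(x)\le t$ and $R_t(x)=s$ if $f(x)>t$, for $x\in X$. No continuity is claimed or needed. As $f(z)=0\le t<f(s)$, the map $R_t$ fixes $z$ and $s$, so it fixes $w$, and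
\[
w=\prod_{i=1}^kR_t(g_i)\,R_t(x_i^{-1}y_i)\,R_t(g_i)^{-1}.
\]
Let $I_i$ be the half-open interval $[\min\{f(x_i),f(y_i)\},\max\{f(x_i),f(y_i)\})$. If $t\notin I_i$, then $x_i$ and $y_i$ lie on the same side of the cut and $R_t(x_i^{-1}y_i)=e$. If $t\in I_i$, then $R_t(x_i^{-1}y_i)$ is $z^{-1}s=u$ or $s^{-1}z=u^{-1}$. So $\ell(w)\le p(t)$, where $p(t)$ is the number of $i$ with $t\in I_i$. Integrating over $[0,\delta)$,
\[
\delta\,\ell(w)\le\int_0^\delta p(t)\,dt\le\sum_{i=1}^k|I_i|=\sum_{i=1}^k|f(x_i)-f(y_i)| .
\]
Taking the infimum over representations gives $\delta\,\ell(w)\le N_f(w)$, which also holds when there is no representation.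
\end{proof}

\section{Powers of commutators in a free group}\label{sec:powers}

It remains to bound $\ell(v^m)$ from below in the free group $F$ on $\{z,u\}$. We use these standard facts about a free group. Every element is represented by a unique reduced word, whose length is written $|g|$. Every element is conjugate to a cyclically reduced word $V$, one whose last letter is not the inverse of its first, and then $V^m$ is reduced as written. Free groups are torsion-free, and the centralizer of a nontrivial element is cyclic.

Linear growth is not automatic in a general group. If $tvt^{-1}=v^{-1}$, then $tv^{-m}t^{-1}=v^m$, so $v^{2m}=(v^mtv^{-m})\,t^{-1}$ is a product of two conjugates of $t^{\pm1}$ for every $m$. A proof must therefore use the following property of free groups.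

\begin{lemma}\label{lem:inverse}
No nontrivial element of a free group is conjugate to its inverse.
\end{lemma}

\begin{proof}
Let $gVg^{-1}=V^{-1}$. Then $g^2Vg^{-2}=gV^{-1}g^{-1}=V$. If $g\ne e$, then $g^2\ne e$, and $g$ and $V$ both lie in the cyclic centralizer of $g^2$, so they commute; they also commute if $g=e$. Hence $V=V^{-1}$, so $V^2=e$ and $V=e$.
\end{proof}

In place of a homomorphism we use a \emph{quasimorphism}, a function $\varphi\colon F\to\mathbb R$ for which $|\varphi(gh)-\varphi(g)-\varphi(h)|$ is bounded; the least bound is its \emph{defect}. A quasimorphism of Brooks type counts occurrences of a word $V$ minus occurrences of $V^{-1}$. If all occurrences are counted, up to $|V|-1$ of them may straddle the junction of two words, and the resulting bound on the defect grows with $|V|$. Since $V$ will depend on $j$, we count \emph{disjoint} occurrences instead: at most one of them straddles a junction, whatever $V$ is.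

\begin{lemma}\label{lem:brooks}
Let $e\ne v\in[F,F]$. Then $\ell(v^m)\ge m/9$ for all $m\ge1$.
\end{lemma}

\begin{proof}
The function $\ell$ and the subgroup $[F,F]$ are conjugation-invariant, so we may replace $v$ by a cyclically reduced conjugate $V$. The exponent sums of $z$ and of $u$ vanish on $[F,F]$, so $V$ is not a single letter and $|V|\ge2$; this is the only use of the hypothesis $v\in[F,F]$. For a nonempty reduced word $W$ and $g\in F$, let $c_W(g)$ be the maximal number of pairwise disjoint occurrences of $W$ as a subword of the reduced word of $g$, and set
\[
\varphi(g)=c_V(g)-c_{V^{-1}}(g).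
\]
Inversion turns occurrences of $W$ in $g$ into occurrences of $W^{-1}$ in $g^{-1}$, so $\varphi(g^{-1})=-\varphi(g)$. Also $\varphi(e)=0$, and $\varphi(u^{\pm1})=0$ because $|V|\ge2$.

\emph{The defect is at most $3$.} Suppose first that the concatenation of the reduced words $g$ and $h$ is reduced. Disjoint occurrences in $g$ and in $h$ together give disjoint occurrences in $gh$, and in a disjoint family in $gh$ all members but at most one lie inside $g$ or inside $h$. So $c_W(gh)-c_W(g)-c_W(h)\in\{0,1\}$ for $W=V^{\pm1}$, and $\varphi(gh)-\varphi(g)-\varphi(h)\in\{-1,0,1\}$. For arbitrary $g,h$ let $q$ be the longest terminal segment of $g$ that cancels in $gh$. Then $g=kq$, $h=q^{-1}r$ and $gh=kr$ are reduced concatenations, so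
\[
\varphi(gh)=\varphi(k)+\varphi(r)+\epsilon_1,\quad \varphi(g)=\varphi(k)+\varphi(q)+\epsilon_2,\quad \varphi(h)=-\varphi(q)+\varphi(r)+\epsilon_3
\]
with $|\epsilon_i|\le1$. Hence $|\varphi(gh)-\varphi(g)-\varphi(h)|=|\epsilon_1-\epsilon_2-\epsilon_3|\le3$.

\emph{The bound $|\varphi(w)|\le9\,\ell(w)$.} Two applications of the defect bound show that $\varphi(gu^{\pm1}g^{-1})$ is within $6$ of $\varphi(g)+\varphi(u^{\pm1})+\varphi(g^{-1})=0$. For a product $w$ of $p\ge1$ conjugates of $u^{\pm1}$, a further $p-1$ applications give $|\varphi(w)|\le6p+3(p-1)\le9p$. For $p=0$ we have $\varphi(e)=0$.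

\emph{The value $\varphi(V^m)$.} Since $V^m$ is reduced as written, $c_V(V^m)\ge m$. A subword of $V^m$ of length $|V|$ is a cyclic permutation of $V$, hence conjugate to $V$, so by Lemma~\ref{lem:inverse} it is not $V^{-1}$. Thus $c_{V^{-1}}(V^m)=0$, and $m\le\varphi(V^m)\le9\,\ell(V^m)$.
\end{proof}

\begin{example}
The word $V=v_1=zuz^{-1}u\,zu^{-1}z^{-1}u^{-1}$ of Section~\ref{sec:idea} is cyclically reduced, and $V^{-1}=u\,zuz^{-1}u^{-1}\,zu^{-1}z^{-1}$. In $V^m$ the subword $zuz^{-1}$ is always followed by $u$, while in $V^{-1}$ it is followed by $u^{-1}$; so $V^{-1}$ does not occur in $V^m$, and $\varphi(V^m)=m$. Together with $\ell(v_1)=2$ this gives $m/9\le\ell(v_1^m)\le2m$.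
\end{example}

\begin{lemma}\label{lem:nontrivial}
For every $j\ge1$, the element $v_j(u,zuz^{-1})$ is a nontrivial element of $[F,F]$.
\end{lemma}

\begin{proof}
Write $v_j=v_j(u,zuz^{-1})$. The centralizer of $u$ in $F$ is $\langle u\rangle$: it is a cyclic group $\langle c\rangle$ containing $u$, and $u=c^k$ gives $1=k\,\sigma(c)$, so $k=\pm1$. We show by induction that $v_j\notin\langle u\rangle$ for all $j\ge0$. The reduced word $v_0=zuz^{-1}$ is not a power of $u$. If $v_j\notin\langle u\rangle$, then $v_j$ does not commute with $u$, so $v_{j+1}=[v_j,u]\ne e$. Moreover $\sigma(v_{j+1})=0$, and $e$ is the only element of $\langle u\rangle$ with $\sigma=0$. So $v_{j+1}\notin\langle u\rangle$. In particular $v_j\ne e$, and $v_j$ is a commutator for $j\ge1$.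
\end{proof}

Lemmas~\ref{lem:cutting}, \ref{lem:brooks} and~\ref{lem:nontrivial} combine into the estimate on which both theorems rest. Its right side does not depend on $j$.

\begin{proposition}\label{prop:key}
Let $f\colon X\to[0,1]$ be continuous, let $z,s\in X$ satisfy $f(z)=0$ and $f(s)>0$, and put $u=z^{-1}s$. Then for all $j,m\ge1$,
\[
N_f\bigl(v_j(u,zuz^{-1})^m\bigr)\ge m\,f(s)/9 .
\]
\end{proposition}

\section{The convergent sequence}\label{sec:sequence}

\begin{proof}[Proof of Theorem~\ref{thm:sequence}]
Let $f(x_0)=0$ and $f(x_n)=1/n$ for $n\ge1$. This function is continuous: the points $x_n$, $n\ge1$, are isolated and closed, so $\{f<r\}$ has finite, hence closed, complement for each $r>0$. Proposition~\ref{prop:key} with $z=x_0$, $s=x_n$, $j=n$ and $m=9n$ gives $N_f(w_n)\ge1$ for all $n\ge1$. So no $w_n$ lies in $\{N_f<1\}$, which is a neighborhood of $e$ by Lemma~\ref{lem:neighborhood}, and $w_n\not\to e$ in $F_{\mathrm{SIN}}(X)$.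

Let $\pi\colon F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$ be a continuous homomorphism. Since $x_n\to x_0$, we have $u_n\to e$ and $\|\pi(u_n)-1\|\to0$. By \eqref{eq:unitary}, $\|\pi(x_0u_nx_0^{-1})-1\|=\|\pi(u_n)-1\|$, so for large $n$ both $a_n=\pi(u_n)$ and $b_n=\pi(x_0u_nx_0^{-1})$ are within $\frac14$ of $1$. Since $\pi(w_n)=v_n(a_n,b_n)^{9n}$, Lemma~\ref{lem:unitary} gives $\|\pi(w_n)-1\|\le9n\,2^{-n}/4\to0$.

A sequence converges in an initial topology if and only if its image under each map of the family converges. So $w_n\to e$ in $\tau_u$ but not in $\tau$, and $\tau_u\ne\tau$.
\end{proof}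

\section{$P$-spaces}\label{sec:pspaces}

The counterexample needs a continuous function $f$ that vanishes at a point $x_0$ and is positive at points arbitrarily close to $x_0$. In a $P$-space there is none, because the zero set $\bigcap_n\{|f|<1/n\}$ is a $G_\delta$-set and hence open. In every other Tychonoff space there is one.

\begin{lemma}\label{lem:function}
If $X$ is not a $P$-space, there are a point $x_0\in X$ and a continuous function $f\colon X\to[0,1]$ with $f(x_0)=0$ such that every neighborhood of $x_0$ contains a point $s$ with $f(s)>0$.
\end{lemma}

\begin{proof}
Let $\bigcap_{n\ge1}U_n$, with $U_n$ open, be a $G_\delta$-set that is not open, and let $x_0$ be a point of it of which it is not a neighborhood. Choose continuous $f_n\colon X\to[0,1]$ with $f_n(x_0)=0$ and $f_n=1$ off $U_n$, and put $f=\sum_{n\ge1}2^{-n}f_n$. The series converges uniformly, so $f\colon X\to[0,1]$ is continuous, and $f(x_0)=0$. If $x\notin U_n$, then $f(x)\ge2^{-n}$. Thus $f^{-1}(0)\subset\bigcap_nU_n$, so $f^{-1}(0)$ contains no neighborhood of $x_0$.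
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
(a)$\Rightarrow$(b). Let $O$ be a neighborhood of $e$ in $F_{\mathrm{SIN}}(X)$. Choose conjugation-invariant neighborhoods $V_0,V_1,\dots$ of $e$ with $V_0\subset O$ and $V_{n+1}V_{n+1}^{-1}\subset V_n$, and let $K=\bigcap_nV_n\subset O$. Then $e\in K$; if $g,h\in K$, then $gh^{-1}\in V_{n+1}V_{n+1}^{-1}\subset V_n$ for all $n$; and $K$ is invariant. So $K$ is a normal subgroup. In any SIN group the argument goes this far; the point is that $K$ is open. Fix $x\in X$. Each set $\{y\in X:x^{-1}y\in V_n\}$ is a neighborhood of $x$, since $y\mapsto x^{-1}y$ is continuous. The intersection of their interiors is a $G_\delta$-set containing $x$, hence open, and on it $x^{-1}y\in K$, that is, $yK=xK$. So the map $x\mapsto xK$ is locally constant, and therefore continuous from $X$ to the group $F(X)/K$ with the discrete topology. A discrete group is balanced, so by the universal property this map extends to a continuous homomorphism, which is the quotient map because the two agree on $X$. Its kernel $K$ is open.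

(b)$\Rightarrow$(c). Every $\tau$-neighborhood of $e$ contains an open normal subgroup, which is a $\tau_u$-neighborhood of $e$ by Lemma~\ref{lem:opennormal}. So $\tau\subset\tau_u$, and $\tau_u=\tau$.

(c)$\Rightarrow$(d). Since $U(\mathcal H)_u\in\mathcal E$ by Lemma~\ref{lem:unitary}, we have $\tau_u\subset\tau_{\mathcal E}\subset\tau$.

(d)$\Rightarrow$(a). Suppose that $X$ is not a $P$-space, and take $x_0$ and $f$ as in Lemma~\ref{lem:function}. The set $B=\{N_f<1\}$ is a $\tau$-neighborhood of $e$ by Lemma~\ref{lem:neighborhood}. We show that it is not a $\tau_{\mathcal E}$-neighborhood of $e$. No convergent sequence is available now, so for each basic $\tau_{\mathcal E}$-neighborhood we construct a word in it that lies outside $B$.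

A basic $\tau_{\mathcal E}$-neighborhood of $e$ is $\bigcap_{i=1}^k\rho_i^{-1}(U_i)$, where $\rho_i\colon F_{\mathrm{SIN}}(X)\to G_i$ are continuous homomorphisms, $G_i\in\mathcal E$, and $U_i$ is a neighborhood of $e$ in $G_i$. It equals $\rho^{-1}(U)$ for $\rho=(\rho_1,\dots,\rho_k)$ and $U=U_1\times\dots\times U_k$, and $G=G_1\times\dots\times G_k$ is in $\mathcal E$ by Lemma~\ref{lem:classE}. Let $V$ be a neighborhood of $e$ in $G$ as in the definition of $\mathcal E$. The order of the following choices matters: first the point $s$, then the exponent $m$, and only then the depth $j$.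

As $V$ need not be conjugation-invariant, we impose a condition on each of the two arguments of $v_j$. The set
\[
\{x\in X:\ \rho(x_0^{-1}x)\in V\text{ and }\rho(xx_0^{-1})\in V\}
\]
is a neighborhood of $x_0$, so it contains a point $s$ with $f(s)>0$. Put $u=x_0^{-1}s$. Then $a=\rho(u)\in V$ and $b=\rho(x_0ux_0^{-1})=\rho(sx_0^{-1})\in V$. Fix an integer $m\ge9/f(s)$. By continuity of $g\mapsto g^m$ at $e$ there is a neighborhood $U'$ of $e$ in $G$ with $g^m\in U$ for all $g\in U'$, and by the choice of $V$ there is $j\ge1$ with $v_j(a,b)\in U'$. For $w=v_j(u,x_0ux_0^{-1})^m$ we get $\rho(w)=v_j(a,b)^m\in U$, while $N_f(w)\ge mf(s)/9\ge1$ by Proposition~\ref{prop:key}. So $\rho^{-1}(U)\not\subset B$. Hence $\tau_{\mathcal E}\ne\tau$, and (d) fails.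

For the last assertion, Banach--Lie groups and unit groups of Banach algebras belong to $\mathcal E$ by Lemma~\ref{lem:classE}. The initial topology for continuous homomorphisms to such groups is therefore contained in $\tau_{\mathcal E}$, which is strictly contained in $\tau$ when $X$ is not a $P$-space.
\end{proof}

\begin{remark}
Complete regularity of $X$ enters the proof of Theorem~\ref{thm:classification} only through Lemma~\ref{lem:function}. The class $\mathcal E$ prescribes no rate for the convergence $v_j\to e$, and the proof of (d)$\Rightarrow$(a) needs none, because the constant $9$ in Proposition~\ref{prop:key} is the same for all $j$ and so $m$ can be fixed before $j$. Some restriction on the targets such as membership in $\mathcal E$ is necessary, since the identity map of $F_{\mathrm{SIN}}(X)$ determines its topology; consequently, if $X$ is not a $P$-space, then $F_{\mathrm{SIN}}(X)$ is a balanced group outside $\mathcal E$.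
\end{remark}

\begin{thebibliography}{9}
\bibitem{Pestov} Vladimir Pestov, \emph{Topological groups: where to from here?}, arXiv:math/9910144 (1999).
\end{thebibliography}
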